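# Writing bases into a table row by row: $\lfloor n/2\rfloor+1$ rows and no more

## 1. The theorem and the game it describes

**Theorem 1.** Fix $n\ge 1$. An adversary presents, one at a time, $k$ bases $B_1,\dots,B_k$ of a matroid $M$ of rank $n$ that is not known in advance. When $B_i$ arrives, the algorithm learns $B_i$ and the restriction of $M$ to $B_1\cup\dots\cup B_i$. It must then immediately and irrevocably write the $n$ elements of $B_i$ as the $i$-th row of a $k\times n$ table (that is, choose a bijection $B_i\to\{1,\dots,n\}$), without any knowledge of $B_{i+1},\dots,B_k$. The algorithm succeeds if for every possible input each of the $n$ columns of the table is an independent set of $M$. The maximal $k$ for which a successful algorithm exists is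
$$k_{\max}(n)=\lfloor n/2\rfloor+1 .$$
More precisely:

(a) For every $n\ge1$ there is an online algorithm for $k=\lfloor n/2\rfloor+1$ rows, for arbitrary matroids.

(b) For $k\ge\lfloor n/2\rfloor+2$ there is none. This holds even if only $\mathbb Q$-representable matroids are presented (only the matroid structure being disclosed), and even if $B_1,\dots,B_{\lfloor n/2\rfloor+1}$ and their restriction are all shown before any placement.

The problem comes from Guus P. Bollen and Jan Draisma, "An online version of Rota's basis conjecture", arXiv:1312.5953 (2013). It is known that for every $n\ge3$ no online algorithm exists with $k=n$: the online version of Rota's basis conjecture fails for general matroids. The theorem says exactly how many rows can be guaranteed.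

Some conventions. The algorithm is deterministic and knows $n$ and $k$. Elements of different rows are distinct as labels, so the ground set has $kn$ elements; parallel copies are allowed (a later row may repeat an earlier vector under a new name). Since the algorithm must succeed on every input, we may let the adversary be adaptive: it can simulate the algorithm and wait for each placement before deciding what comes next.

The smallest cases can be done by hand. For $n=1$ a column is a subset of a rank-one matroid, so one row is possible and two are not. For every $n\ge2$ two rows are always possible. An element $b\in B_2$ may not go below $e\in B_1$ only if $b$ and $e$ are parallel. Each $b$ is parallel to at most one element of the basis $B_1$, and each $e$ to at most one element of $B_2$. So we can number $B_2$ as $b_1,\dots,b_n$ such that $b_i$ is forbidden at most in column $i$, and then the cyclic shift $b_i\mapsto$ column $i+1$ (mod $n$) is a legal placement. For $n=2$ three rows are impossible because a column would have three elements in rank two. So $k_{\max}(1)=1$ and $k_{\max}(2)=2$.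

For $n=3$ the claim is that the third row can be made fatal. Think of the elements as points of the projective plane. After two generic rows each column is a pair of points and spans a line. If the three lines pass through a common point $b$, a third basis containing $b$ kills the algorithm. The six points disclosed so far may still have no three on a line, so the algorithm had no warning. The next section does this for all $n$.

## 2. Concurrent columns: row $\lfloor n/2\rfloor+2$ can always be made fatal

This section proves part (b). Let $r=\lfloor n/2\rfloor+1$, so that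
$$2r\ge n+1. \tag{1}$$

**Step 1: what is disclosed.** The adversary presents $B_1,\dots,B_r$ with restriction the uniform matroid $U_{n,rn}$, in which every $n$-set is a basis. It may show all of this at once. The algorithm fills $r$ rows, with columns $I_1,\dots,I_n$, $|I_j|=r$. (If some column were dependent, the algorithm would already have failed.)

**Step 2: a realization in which all columns pass through one vector.** The purpose is to choose, after seeing the columns, vectors that represent $U_{n,rn}$ and still have a common vector in all column spans. Take free parameter vectors $b,g_2,\dots,g_n$ and $x_{j,l}$ ($1\le j\le n$, $1\le l\le r-1$) in $\mathbb Q^n$. Let the $r$ elements of $I_j$ be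
$$x_{j,1},\ \dots,\ x_{j,r-1},\qquad x_{j,r}:=b-\sum_{l<r}x_{j,l}.$$
Thus $\sum_{l=1}^r x_{j,l}=b$ for every $j$.

**Step 3: for generic parameters any $n$ of these $rn$ vectors are independent.** Let $X$ be a set of $n$ of them. By (1), $X$ contains at most one full column $I_j$. For fixed $b$, any $r-1$ vectors of a column can be prescribed arbitrarily, because the remaining one is $b$ minus their sum. If $X$ contains no full column, choose $b$ at will and prescribe the at most $r-1$ vectors of $X$ in each column. If $X$ contains the full column $I_j$, prescribe its $r$ vectors arbitrarily; this determines $b=\sum_l x_{j,l}$, and then the at most $r-1$ vectors of $X$ in each other column can still be prescribed. So in all cases the vectors of $X$ can be made the standard basis, and $\det X$ is a nonzero polynomial in the parameters. Also $\det(b,g_2,\dots,g_n)$ is a nonzero polynomial. Choose rational parameters at which none of these finitely many polynomials vanishes.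

**Step 4: the fatal row.** The resulting matroid is consistent with what was disclosed, and $B_{r+1}=\{b,g_2,\dots,g_n\}$ is a basis. Whichever column $j$ receives $b$, the relation $b=\sum_l x_{j,l}$ makes $I_j\cup\{b\}$ dependent. The algorithm fails at row $r+1=\lfloor n/2\rfloor+2$. For larger $k$ the adversary appends arbitrary further bases. This proves (b). $\square$

Inequality (1) is exactly what is needed. If $2r\le n$, then two full columns give the relation $\sum_l x_{1,l}=\sum_l x_{2,l}$ among $2r\le n$ vectors, which the algorithm would see as a dependency *before* $b$ arrives. The algorithm for part (a) will live off this visibility.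

## 3. Rank over a set, transversal matroids, matroid union

We write $\mathrm{rk}$ and $\mathrm{cl}$ for rank and closure. Submodularity, applied to the flats $\mathrm{cl}(X)$ and $\mathrm{cl}(Y)$, gives
$$\mathrm{rk}\bigl(\mathrm{cl}(X)\cap\mathrm{cl}(Y)\bigr)\le\mathrm{rk}(X)+\mathrm{rk}(Y)-\mathrm{rk}(X\cup Y). \tag{2}$$
For a basis $B$ and a flat $F$, the set $B\cap F$ is independent in $F$, so $|B\cap F|\le\mathrm{rk}(F)$.

**Definition (rank over a set).** The rank of $Y$ over $K$ is $\mathrm{rk}(K\cup Y)-\mathrm{rk}(K)$, the rank of $Y$ in the contraction $M/K$. The set $Y$ is *independent over* $K$ if this number is $|Y|$.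

For example, over $K=\{e_1\}$ in $\mathbb Q^3$ the set $\{e_1+e_2,\,e_2\}$ has rank $1$, although it is independent. Three facts will be used freely. Subsets of a set independent over $K$ are independent over $K$. A set independent over $K$ is independent over every $K'\subseteq\mathrm{cl}(K)$, because by submodularity the rank over a smaller set is at least as large. Deleting $u$ elements from $Y$ lowers its rank over $K$ by at most $u$.

**Definition (truncation, transversal matroid).** The rank-2 truncation of a matroid has as independent sets the independent sets of size at most $2$; its rank function is $\min(2,\mathrm{rk})$. The transversal matroid of a family $(A_1,A_2)$ of subsets of $B$ has as independent sets those that can be matched injectively to indices $h$ with the element lying in $A_h$.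

By Hall's theorem, $S$ has rank $2$ in the transversal matroid of $(A_1,A_2)$ if and only if $S\cap A_1\ne\emptyset$, $S\cap A_2\neq\emptyset$ and $|S\cap(A_1\cup A_2)|\ge2$. Its loops are the elements outside $A_1\cup A_2$. For instance, with $A_1=\{x,y\}$ and $A_2=\{y\}$ the set $\{x,y\}$ has rank $2$, and any $z\notin\{x,y\}$ is a loop.

**Theorem 2 (matroid union; Edmonds–Fulkerson, Nash-Williams).** Let $N_1,\dots,N_q$ be matroids on a finite set $B$ with rank functions $r_1,\dots,r_q$. Then $B$ is a disjoint union of sets $J_p$ with $J_p$ independent in $N_p$ if and only if $\sum_p r_p(S)\ge|S|$ for all $S\subseteq B$.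

Whenever we use this, $N_p$ has rank at most some $c_p$ with $\sum_pc_p=|B|$, and then automatically $|J_p|=c_p$. For a tiny example let $B=\{x,y\}$ and let $x$ be a loop of both $N_1$ and $N_2$: then $S=\{x\}$ violates the condition, and indeed nobody can take $x$.

## 4. Hall's condition column by column, and a bad second row for $n=4$

The first thing to try is to place each row in any way that keeps the columns independent. With $r$ rows placed and columns $I_c$, an element $b$ of the new basis $B$ may go to column $c$ if and only if $b\notin\mathrm{cl}(I_c)$. A set $S\subseteq B$ with $|S|>r$ is contained in no $\mathrm{cl}(I_c)$, so all columns are available to it. Hall's condition can fail only for a set $S$ with $1\le |S|\le r$ that lies in the closure of more than $n-|S|$ columns.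

This does happen, and earlier than Section 2 requires. Let $n=4$, where the theorem promises three rows. Row 1 is $e_1,\dots,e_4$. Put $b=e_1+e_2+e_3+e_4$, and let row 2 be $f_i=e_i+b$, $i=1,\dots,4$. This is a basis, since the identity plus the all-ones matrix has determinant $5$. Writing $f_i$ below $e_i$ keeps all columns independent. But $b=f_i-e_i$ lies in the span of every column, and the row $\{b,e_1',e_2',e_3'\}$ (with $e_i'$ copies of $e_i$) is a basis that cannot be placed.

The danger was visible: $f_1-e_1=f_2-e_2$ is a dependency inside the union of columns 1 and 2. The placement $f_3,f_4,f_1,f_2$ in columns $1,2,3,4$ avoids it. Modulo $e_1,e_2$ we have $f_3\equiv2e_3+e_4$ and $f_4\equiv e_3+2e_4$, so columns 1 and 2 together have rank $4$; similarly columns 3 and 4. Now by (2) no nonzero vector lies in the spans of both columns of a pair. This suggests watching the ranks of unions of *two* columns, the largest unions that have room to be independent as long as $2r\le n$.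

## 5. Pairs of columns and the last row

Let $m=\lfloor n/2\rfloor$ and $k=m+1$. The case $n=1$ was settled in Section 1, so let $m\ge1$. Partition the columns into $m$ *pairs*, numbered $1,\dots,m$, and, if $n$ is odd, one *single* column $*$. After $r$ rows the columns hold independent sets $I_c$ with $|I_c|=r$. For a pair $p=\{c,c'\}$ let
$$P_p=I_c\cup I_{c'},\qquad \nu_p=2r-\mathrm{rk}(P_p),\qquad C_p=\mathrm{cl}(I_c)\cap\mathrm{cl}(I_{c'}).$$
We call $\nu_p$ the *nullity* of the pair. By (2), $\mathrm{rk}(C_p)\le\nu_p$, hence for a basis $B$
$$|B\cap C_p|\le\nu_p . \tag{3}$$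
The elements of $B\cap C_p$ are those that can go to neither column of the pair. In the $n=4$ example the bad placement has $\nu_1=\nu_2=1$ for the pairs $\{1,2\},\{3,4\}$, and the good one has $\nu_1=\nu_2=0$.

How much nullity can we afford? For even $n$ look at the last row first, when $r=m$ rows are there.

**Lemma 3 (last row, even $n$).** Let $n=2m$, and suppose that after $m$ rows $\nu_p\le p-1$ for $p=1,\dots,m$. Then every basis $B$ can be placed as row $m+1$.

*Proof.* For each pair $p=\{c,c'\}$ use the transversal matroid of $(B\setminus\mathrm{cl}(I_c),\,B\setminus\mathrm{cl}(I_{c'}))$. An independent 2-set can be placed into the two columns, by definition. The loops are $B\cap C_p$, at most $p-1$ of them by (3). Let $S\subseteq B$, $s=|S|$. If $s>p-1$, then $r_p(S)\ge1$. If $s>m$, then $S$ lies in neither $\mathrm{cl}(I_c)$ nor $\mathrm{cl}(I_{c'})$, which have rank $m$, and $|S\setminus C_p|\ge s-(m-1)\ge2$, so $r_p(S)=2$ by Hall. Hence for $s\le m$ the pairs $p=1,\dots,s$ give $\sum_pr_p(S)\ge s$, and for $s>m$ the sum is $2m\ge s$. Theorem 2 applies, with $c_p=2$. $\square$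

So a staircase of nullities $0,1,\dots,m-1$ is good enough at the end. The plan is to let the staircase grow slowly.

## 6. The staircase invariant and admissible sets

This section is for all $n\geq 2$, odd and even. Put $T=m-r$, the *state* after $r$ rows ($0\le r\le m$), and consider

$$V(r):\qquad \nu_p\le\max(0,\,p-1-T)\quad\text{for all pairs }p. \tag{4}$$

$V(0)$ is trivial, and $V(m)$ is the hypothesis of Lemma 3. For $m=3$ the bounds on $(\nu_1,\nu_2,\nu_3)$ at $T=3,2,1,0$ are $(0,0,0)$, $(0,0,0)$, $(0,0,1)$, $(0,1,2)$. *Round $T$* means placing row $r+1$; it leads from state $T$ to state $T-1$.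

Assume $V(r)$ and let $B$ be row $r+1$. The pairs split into types.

**Definition.** Pairs $p\le T$ are *kept*; they have $\nu_p=0$. Pairs $p=T+1+i$ with $0\le i\le r-1$ are *D-pairs* with parameter $i$; they have $\nu_p\le i$. A D-pair is *tight* if $\nu_p=i$ and *slack* if $\nu_p\le i-1$.

There are $T$ kept pairs and $r$ D-pairs, and the D-pair with $i=0$ is always tight. The aim of a round is that kept pairs keep nullity $0$ and a D-pair with bound $i$ gets bound $i+1$. The following matroids on $B$ encode this; $r_p$ is the rank function of $N_p$.

* *Kept:* $N_p$ is the rank-2 truncation of $(M/P_p)|B$.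
* *Tight:* in $N_p$ the elements of $B\cap C_p$ are loops, those of $B\cap(\mathrm{cl}(P_p)\setminus C_p)$ are parallel to each other, those of $B\setminus\mathrm{cl}(P_p)$ are free; then truncate to rank $2$.
* *Slack:* $N_p$ is the transversal matroid of $(B\setminus\mathrm{cl}(I_c),\,B\setminus\mathrm{cl}(I_{c'}))$.
* *Single* (odd $n$): $N_*$ has rank at most $1$, with loops $B\cap\mathrm{cl}(I_*)$ and all other elements parallel.

(The tight $N_p$ is a truncated direct sum of uniform matroids, hence a matroid.) An independent 2-set of $N_p$ is called *admissible* for $p$. All these data are read off from the disclosed restriction.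

**Lemma 4.** If $B$ is partitioned into admissible sets, one for each pair, and for odd $n$ one nonloop of $N_*$, then row $r+1$ can be placed with all columns independent. If moreover $r<m$, then $V(r+1)$ holds.

*Proof.* Let $\{x,y\}$ be admissible for $p=\{c,c'\}$.

If $p$ is kept, $\{x,y\}$ is independent over $P_p$, so either placement works, and the rank of $P_p$ grows by $2$: the nullity stays $0$.

If $p$ is tight with parameter $i$, one of the two elements, say $x$, lies outside $\mathrm{cl}(P_p)$ and can go to either column. The other one lies outside $C_p$, hence outside the closure of one of the two columns; put it there and $x$ in the other. The rank of $P_p$ grows by at least $1$, so the new nullity is at most $i+2-1=i+1$.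

If $p$ is slack, the definition of $N_p$ gives the placement, and the new nullity is at most $\nu_p+2\le i+1$.

A nonloop of $N_*$ can go to the single column. At state $T-1$ the bound in (4) is $\max(0,p-T)$, which is $0$ for $p\le T$ and $i+1$ for $p=T+1+i$. This is $V(r+1)$. $\square$

We now estimate ranks in order to apply Theorem 2.

**Lemma 5 (rank estimates).** Let $S\subseteq B$, $s=|S|$.

* (R1) Kept: $r_p(S)\ge\min(2,\max(0,s-2r))$.
* (R2) D-pair with parameter $i$: $r_p(S)\ge1$ if $s>i$.
* (R3) Slack: $r_p(S)=2$ if $s>r$.
* (R4) Tight: $r_p(S)=2$ if $s>r$ and $S\not\subseteq\mathrm{cl}(P_p)$.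
* (R5) D-pair with parameter $i$: $r_p(S)=2$ if $s>2r-i$.
* (R6) Single: $r_*(S)=1$ if $s>r$.

*Proof.* (R1): $S$ is independent and $\mathrm{rk}(P_p)\le2r$, so $S$ has rank at least $s-2r$ over $P_p$.

(R2): for both kinds of D-pairs the loops form $B\cap C_p$, and $|B\cap C_p|\le\nu_p\le i$ by (3).

(R3): $\mathrm{cl}(I_c)$ and $\mathrm{cl}(I_{c'})$ have rank $r<s$, so $S$ lies in neither. Also $\nu_p\le i-1\le r-2$, so $|S\setminus C_p|\ge s-(r-2)\ge2$. Apply Hall's condition.

(R4): if two elements of $S$ are outside $\mathrm{cl}(P_p)$, they are independent in $N_p$. If only one is, the other $s-1\ge r>i\ge|B\cap C_p|$ elements are not all in $C_p$; one that is not, together with the one outside, has rank $2$.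

(R5): $i\le r-1$ gives $2r-i>r$, so $s>r$. A slack pair is covered by (R3). For a tight pair $\mathrm{rk}(P_p)=2r-i<s$, so $S\not\subseteq\mathrm{cl}(P_p)$, and (R4) applies.

(R6): $\mathrm{cl}(I_*)$ has rank $r<s$. $\square$

**Lemma 6.** Let $\Sigma_D(S)$ be the sum of $r_p(S)$ over all D-pairs.

* If $s\le r$, then $\Sigma_D(S)\ge s$.
* If $r<s\le2r$ and $v:=2r-s\in[0,r-1]$, then $\Sigma_D(S)\ge s-1$. Equality forces that for all $i$ with $0\le i\le v$ the pair $T+1+i$ is tight and $S\subseteq\mathrm{cl}(P_{T+1+i})$.
* If $s\ge2r+1$, then $\Sigma_D(S)=2r$.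

*Proof.* For $s\le r$ use (R2) for the $s$ parameters $i<s$. For $r<s\le2r$ every D-pair contributes at least $1$ by (R2), since $i<r<s$. Those with $i\ge v+1$, that is $s>2r-i$, contribute $2$ by (R5), and there are $r-1-v$ of them. So $\Sigma_D(S)\ge r+(r-1-v)=s-1$. In case of equality each pair with $i\le v$ contributes exactly $1$, so by (R3) it is not slack, and by (R4) $S\subseteq\mathrm{cl}(P_p)$. For $s\ge2r+1$ every D-pair contributes $2$ by (R5). $\square$

## 7. Odd $n$: the single column supplies the missing unit

**Proposition 7.** Part (a) of Theorem 1 holds for odd $n$.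

*Proof.* Let $n=2m+1$, $m\ge1$. We show that at every state $r=0,\dots,m$ with $V(r)$ the condition of Theorem 2 holds for the matroids $N_p$ and $N_*$. Let $S\subseteq B$, $s=|S|$.

* $s\le r$: the D-pairs give at least $s$.
* $r<s\le2r$: the D-pairs give at least $s-1$, and the single column gives $1$ by (R6).
* $s=2r+1$: the D-pairs give $2r$, each of the $T$ kept pairs at least $1$ by (R1), the single column $1$; the total is at least $2r+T+1\ge s$.
* $s\ge2r+2$: the D-pairs give $2r$, the kept pairs $2$ each, the single column $1$; the total is $2r+2T+1=n\ge s$.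

So the partition required in Lemma 4 exists; the capacities add up to $2m+1=n$. Starting from $V(0)$, all $m+1$ rows can be placed. $\square$

## 8. Even $n$: critical sets

From here on $n=2m=2r+2T$. The first row may be placed arbitrarily: any two of its elements are independent, so all $\nu_p=0$ and $V(1)$ holds. The last row is Lemma 3. It remains to pass from $V(r)$ to $V(r+1)$ for $1\le r\le m-1$, that is, in rounds $T=m-1,\dots,1$. For $m=1$ there is nothing to do, so let $m\ge2$.

Repeating Section 7 without the single column, we lose one unit exactly in the equality case of Lemma 6. Here is the name for the sets where this can happen.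

**Definition.** Fix a state $1\le T\le m-1$ with $V(r)$, $r=m-T$, and a new basis $B$. A set $S\subseteq B$ is *critical with parameter $v$*, where $0\le v\le r-1$, if $|S|=2r-v$ and for all $p$ with $T+1\le p\le T+1+v$ the pair $p$ is tight and $S\subseteq\mathrm{cl}(P_p)$.

By Lemma 6, $\Sigma_D(S)\ge|S|$ for every noncritical $S\subseteq B$ with $|S|\le2r$.

**Example A (the invariant alone gets stuck at $n=6$).** Let $m=3$, let the columns be $1,\dots,6$ and the pairs $\{1,2\},\{3,4\},\{5,6\}$. Row 1 is $e_1,\dots,e_6$. Row 2 consists of copies $e_1',\dots,e_4'$ and of $g=e_1+e_5$, $h=e_2+e_6$. Suppose we place row 2 as $e_3',e_4',e_1',e_2',g,h$. The sets are admissible at $T=2$: $e_3',e_4'$ are independent over $P_1=\{e_1,e_2\}$, $e_1',e_2'$ over $P_2=\{e_3,e_4\}$, and $g,h$ lie outside $\mathrm{cl}(P_3)=\langle e_5,e_6\rangle$. Now $r=2$, $T=1$, and all three nullities are $0$. Pair 1 is kept, pair 2 is a tight D-pair with $i=0$, pair 3 is slack with $i=1$. So $V(2)$ holds. But $\mathrm{cl}(P_1)=\mathrm{cl}(P_2)=W:=\langle e_1,\dots,e_4\rangle$. Let row 3 be copies $e_1'',\dots,e_6''$. The set $S=\{e_1'',\dots,e_4''\}$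 has size $4=2r$ and lies in $\mathrm{cl}(P_2)$, so it is critical with $v=0$. An admissible set for pair 1 must be independent over $W$, so it is $\{e_5'',e_6''\}$; then no element outside $W$ is left for pair 2. There is no admissible partition.

The trouble is that the critical set lies entirely in the closure of the kept pair. If a kept pair could take one element of $S$, the missing unit would be found. Before proving this, we note that one element is enough for all critical sets at once.

**Lemma 8 (chain).** A critical set with parameter $v$ equals $B\cap\mathrm{cl}(P_{T+1+v})$. If $v<v'$ have critical sets $S$ and $S'$, then $S'\subseteq S$. Hence the critical sets form a chain; let $S_0$ denote the smallest one, if any exist.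

*Proof.* The pair $T+1+v$ is tight with $i=v$, so $\mathrm{rk}(P_{T+1+v})=2r-v=|S|$. Since $S\subseteq B\cap\mathrm{cl}(P_{T+1+v})$ and the latter has at most $2r-v$ elements, they are equal. In particular there is at most one critical set for each $v$. If $v<v'$, the definition for $v'$ includes the pair $T+1+v$, so $S'\subseteq B\cap\mathrm{cl}(P_{T+1+v})=S$. $\square$

**Lemma 9 (one hit suffices).** Let $X=\bigsqcup_{p\le T}Q_p\subseteq B$ with $Q_p$ admissible for the kept pair $p$. If no critical set exists or $X\cap S_0\ne\emptyset$, then $B\setminus X$ can be partitioned into admissible sets for the D-pairs.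

*Proof.* We have $|B\setminus X|=2m-2T=2r$, and there are $r$ D-pairs. A set $S\subseteq B\setminus X$ is not critical, because every critical set contains $S_0$, which meets $X$. As $|S|\le2r$, we get $\Sigma_D(S)\ge|S|$. Apply Theorem 2 on $B\setminus X$ to the restrictions of the $N_p$ of the D-pairs. $\square$

**Lemma 10 (completion).** Let $Q_p^0\subseteq B$ ($p\le T$) be disjoint sets, $|Q^0_p|\le2$, with $Q_p^0$ independent over $P_p$. They extend to disjoint admissible sets $Q_p$ for the kept pairs.

*Proof.* Add elements one at a time. Suppose currently $|Q_p|\le1$. Since $\mathrm{rk}(P_p)=2r$, the basis $B$ has rank $n-2r-|Q_p|=2T-|Q_p|\ge2T-1$ over $P_p\cup Q_p$, so at least $2T-1$ elements of $B$ lie outside $\mathrm{cl}(P_p\cup Q_p)$. At most $2(T-1)$ of them are used by the other kept pairs. Add a remaining one to $Q_p$. $\square$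

So in each round the whole task is this: *if $S_0$ exists, find a kept pair $p$ and an element $x\in S_0\setminus\mathrm{cl}(P_p)$.* Then $Q^0_p=\{x\}$, Lemma 10, Lemma 9 and Lemma 4 finish the round. We must arrange earlier rounds so that such an $x$ exists later.

## 9. Deficiency of a quad, and which parameters it excludes

If $S$ lies in the closures of two pairs whose union has large rank, then $S$ must be small. But a critical set with parameter $v$ has exactly $2r-v$ elements. This is the lever.

**Definition.** A *quad* $(e,d)$, $e<d$, consists of two pairs $e$ and $d$. Let $K_{ed}=P_e\cup P_d$. Its *deficiency* is $D_{ed}=n-\mathrm{rk}(K_{ed})$.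

Since $K_{ed}$ only grows, the deficiency never increases. At $T=m-1$, after one row, $K_{ed}$ consists of four elements of one basis, so every quad has deficiency $2m-4$. In Example A at state $T=1$, $K_{12}$ spans $W$, so $D_{12}=2$. Put $p^+=\max(0,p-1-T)$, the bound of (4).

**Lemma 11 (exclusion).** Let $S$ be critical with parameter $v$, and let $e<d\le T+1+v$. If $D_{ed}\le e^++d^++2T-1-v$, then $S\not\subseteq\mathrm{cl}(P_e)\cap\mathrm{cl}(P_d)$.

*Proof.* A pair of index at most $T+1+v$ is either kept, with nullity $0$, or tight. So $\mathrm{rk}(P_e)=2r-e^+$ and $\mathrm{rk}(P_d)=2r-d^+$. If $S$ lay in both closures, then (2) and $n=2r+2T$ would give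
$$|S|\le(2r-e^+)+(2r-d^+)-(n-D_{ed})=2r-2T-e^+-d^++D_{ed}\le2r-1-v<|S|,$$
a contradiction. $\square$

We use this in two ways.

**Corollary 12.**

* **(E1)** If $T<e<d$, there is no critical set with parameter $v$ for
$$d-1-T\ \le\ v\ \le\ e+d-3-D_{ed}. \tag{5}$$
We say that such $v$ is *excluded* by $(e,d)$.
* **(E2)** Let $G=(1,2)$ and let $\gamma$ be its deficiency. A critical $S$ with parameter $v\le2T-1-\gamma$ satisfies $S\not\subseteq\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$.

*Proof.* (E1): the left inequality says $d\le T+1+v$. Both pairs are D-pairs of index at most $T+1+v$, so by definition a critical $S$ lies in both closures. Here $e^++d^++2T-1-v=e+d-3-v$, so the right inequality is the hypothesis of Lemma 11, which gives a contradiction. (E2): as $T\ge1$, we have $1^+=2^+=0$ and $2\le T+1+v$, so Lemma 11 applies with $D_{12}=\gamma$. $\square$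

For instance, let $m=4$ and $T=1$: the quad $(3,4)$ with deficiency $2$ excludes exactly $v=2$; with deficiency $0$ it would exclude $v\in\{2,3,4\}$. In Example A, $\gamma=2$ and $T=1$, so (E2) covers no $v\ge0$, as it must; with $\gamma=0$ it would cover $v\le1$, which is all of $[0,r-1]$.

**Definition ($\mathrm{Cov}_T$).** The condition $\mathrm{Cov}_T$ holds at state $T$ if every $v\in[0,r-1]=[0,m-T-1]$ satisfies $v\le2T-1-\gamma$ ("$v$ is handled by $G$") or is excluded by (E1) through some quad.

If $\mathrm{Cov}_T$ holds and $S_0$ exists, its parameter is not excluded, so it is handled by $G$, and some $x\in S_0$ lies outside $\mathrm{cl}(P_1)$ or $\mathrm{cl}(P_2)$. To have $\mathrm{Cov}_T$ at all states we must bring deficiencies down in time. We can do this only through kept pairs, since Lemma 9 gives no control over which elements the D-pairs receive.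

## 10. Claiming elements for kept pairs

**Definition.** During a round we successively *claim* elements of $B$ for kept pairs, such that for every kept pair $p$ the elements claimed for it number at most two and are independent over $P_p$. They are later placed in that pair. Let $U$ be the set of elements claimed so far in the round, $u=|U|$. Since $B$ spans $M$, the set $B\setminus U$ has rank at least $D-u$ over any set of deficiency $D$. A prime denotes a deficiency after the round.

The number $u$ is the price of doing several things in one round: elements claimed earlier are no longer available.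

**Lemma 13 (quad claim).** Let $(e,d)$ be a quad and let $c\in\{2,4\}$, the *capacity*, be at most twice the number of pairs among $e,d$ that are kept and for which nothing has been claimed yet in this round. Then we may claim $\min(c,\max(0,D_{ed}-u))$ elements of $B\setminus U$, independent over $K_{ed}$, for these pairs, at most two for each, and then
$$D'_{ed}\le\max(D_{ed}-c,\,u).$$
If $D_{ed}=0$, nothing is claimed.

*Proof.* The set $B\setminus U$ has rank at least $D_{ed}-u$ over $K_{ed}$, so such elements exist, and $c$ leaves enough slots. Being independent over $K_{ed}$, the elements claimed for $e$ are independent over $P_e$, and likewise for $d$. If $D_{ed}\le u$, then $D_{ed}'\le D_{ed}\le u$. Otherwise $D'_{ed}\le D_{ed}-\min(c,D_{ed}-u)=\max(D_{ed}-c,u)$. $\square$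

The quad $G=(1,2)$ has two jobs: its deficiency must go down, and it must hit $S_0$.

**Lemma 14 (guard claim).** Let $T\ge2$, suppose nothing has been claimed for pairs $1,2$ in this round, and suppose that if $S_0$ exists, then $S_0\not\subseteq\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$. Then we can claim at most $4$ elements for pairs $1,2$ such that afterwards the set of all claimed elements meets $S_0$ (if it exists), and
$$\gamma'\le\max(\gamma-3,\,u),$$
where $u$ is the number of elements claimed before the guard claim.

*Proof.* If $\gamma\le u$, the bound on $\gamma'$ is automatic, so we only have to check that the rank of $K_{12}$ grows by at least $\min(3,\gamma-u)$.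

*Case 1: $S_0$ does not exist or $U\cap S_0\neq\emptyset$.* Claim $\min(3,\max(0,\gamma-u))$ elements of $B\setminus U$ independent over $K_{12}$, at most two for each pair.

*Case 2: $S_0$ exists and $U\cap S_0=\emptyset$.* Take, say, $x\in S_0\setminus\mathrm{cl}(P_1)$; the case $x\in S_0\setminus\mathrm{cl}(P_2)$ is symmetric. Then $x\notin U$. Claim $x$ for pair 1. One slot of pair 1 and two slots of pair 2 remain.

If $x\in\mathrm{cl}(K_{12})$, then $B\setminus(U\cup\{x\})$ has the same rank over $K_{12}$ as $B\setminus U$, at least $\gamma-u$. Claim $\min(3,\max(0,\gamma-u))$ further elements of it independent over $K_{12}$. They are independent over $P_2$, and also over $P_1\cup\{x\}\subseteq\mathrm{cl}(K_{12})$, so the elements of pair 1 together with $x$ are independent over $P_1$.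

If $x\notin\mathrm{cl}(K_{12})$, then $K_{12}\cup\{x\}$ has deficiency $\gamma-1$, and $B\setminus U$ has rank at least $\gamma-1-u$ over it. Extend $\{x\}$ inside $B\setminus U$ by $\min(3,\max(0,\gamma-u-1))$ elements to a set independent over $K_{12}$, and claim it. The total gain is $1+\min(3,\max(0,\gamma-u-1))\ge\min(3,\gamma-u)$. $\square$

**Proposition 15 (one round).** Suppose $V(r)$ and $\mathrm{Cov}_T$ hold. For $T\ge2$, in any legal sequence of claims containing one guard claim, the guard claim is possible, and the sequence can be completed to a placement of the row with $V(r+1)$. For $T=1$ a placement with $V(r+1)$ also exists.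

*Proof.* If $S_0$ exists, with parameter $v$, then $v$ is not excluded by (E1), because $S_0$ is a critical set with that parameter. So $\mathrm{Cov}_T$ gives $v\le2T-1-\gamma$, and (E2) gives $S_0\not\subseteq\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$.

For $T\ge2$ the guard claim is therefore possible. Extend all claimed sets by Lemma 10 to admissible sets for the kept pairs. Their union contains all claimed elements, so it meets $S_0$ if $S_0$ exists. Lemma 9 provides admissible sets for the D-pairs, and Lemma 4 places the row.

For $T=1$ pair 2 is the D-pair with $i=0$, so $S_0\subseteq\mathrm{cl}(P_2)$ by the definition of a critical set, and hence $S_0\not\subseteq\mathrm{cl}(P_1)$. Start with $Q_1^0=\{x\}$, $x\in S_0\setminus\mathrm{cl}(P_1)$, or with $Q_1^0=\emptyset$ if $S_0$ does not exist, and use Lemmas 10, 9 and 4. $\square$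

All choices depend only on $B$ and the disclosed restriction, so this is an online algorithm.

**Example B (Example A with a guard).** In round $T=2$ of Example A we have $K_{12}=\{e_1,\dots,e_4\}$ and $\gamma=2$. The only D-pair is pair 3, and row 2 has no element in $\mathrm{cl}(P_3)=\langle e_5,e_6\rangle$, so there is no critical set. The guard claims two elements independent over $K_{12}$: take $g,h$, both for pair 1. Complete by $e_1',e_2'$ for pair 2, and give $e_3',e_4'$ to pair 3. Row 2 reads $g,h,e_1',e_2',e_3',e_4'$, and $\gamma=0$. In row 3, $S_0=\{e_1'',\dots,e_4''\}$ is critical with $v=0$ (and there is none with $v=1$, since pair 3 has nullity $0$ and is slack), but now $\mathrm{cl}(P_1)=\langle e_1,e_2,e_5,e_6\rangle$ does not contain $e_3''$. Pair 1 takes $e_3'',e_4''$. Pair 2, with columns $\{e_3,e_1'\}$ and $\{e_4,e_2'\}$, takes $e_5'',e_1''$ in this order. Pair 3, with columns $\{e_5,e_3'\}$ and $\{e_6,e_4'\}$, takes $e_6'',e_2''$ in this order. All columns are independent, and $(\nu_1,\nu_2,\nu_3)=(0,1,1)$, within the bounds $(0,1,2)$ of $V(3)$.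

It remains to choose the claims so that $\mathrm{Cov}_T$ holds at all states $T=m-1,\dots,1$. Every round $T\ge2$ will contain one guard claim; in round $1$ no claims are prescribed. The bounds on deficiencies at state $T$ come only from rounds before it, so $\mathrm{Cov}_T$ and $V$ are established together, going down in $T$. Two things pull against each other. The guard alone handles $v\le2T-1-\gamma$, but $v$ runs up to $m-T-1$, so for small $T$ the large $v$ must be excluded by (E1). A quad $(e,d)$ excludes only when both its pairs are D-pairs, yet its deficiency can be lowered by claims only while at least one of them is still kept.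

## 11. Even $n=2m$ with $2\le m\le7$

All values of deficiencies below are upper bounds. At $T=m-1$ all are equal to $2m-4$. Each entry checks $\mathrm{Cov}_T$ for $v\in[0,m-T-1]$, then applies Lemmas 13 and 14 in the round.

**$m=2$.** At $T=1$: $\gamma=0$, and only $v=0\le2-1-0$.

**$m=3$.** At $T=2$: $\gamma=2$, $v=0\le3-2$. Round 2 (guard, $u=0$): $\gamma\le0$. At $T=1$: $v\le1\le1-0$.

For $m=4,5,6$ use also the quad $A=(3,4)$ with deficiency $\Delta$. For $T\le2$ both its pairs are D-pairs, and (5) says that it excludes $v\in[3-T,\,4-\Delta]$. In rounds $T\ge3$, $A$ claims first, with $u=0$: capacity $4$ if $T\ge4$ unless stated otherwise, and capacity $2$, for pair 3, if $T=3$. Then the guard claims. In round 2 only the guard claims.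

**$m=4$.**

* $T=3$: $\Delta=\gamma=4$; $v=0\le5-4$. Round 3: $\Delta\le2$, $u\le2$, $\gamma\le\max(1,2)=2$.
* $T=2$: $v=1$ is excluded by $A$ (interval $[1,2]$); $v=0\le3-2$. Round 2: $\gamma\le\max(-1,0)=0$.
* $T=1$: $v=2$ by $A$ (interval $[2,2]$); $v\le1\le1-0$ by $G$.

**$m=5$.**

* $T=4$: $\Delta=\gamma=6$; $v=0\le7-6$. Round 4: $\Delta\le2$, $u\le4$, $\gamma\le\max(3,4)=4$.
* $T=3$: $v\le1\le5-4$. Round 3: $\Delta\le0$, $u\le2$, $\gamma\le\max(1,2)=2$.
* $T=2$: $v\in\{1,2\}$ by $A$ (interval $[1,4]$); $v=0\le3-2$. Round 2: $\gamma\le0$.
* $T=1$: $v\in\{2,3\}$ by $A$ (interval $[2,4]$); $v\le1$ by $G$.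

**$m=6$.**

* $T=5$: $\Delta=\gamma=8$; $v=0\le9-8$. Round 5: $\Delta\le4$, $u\le4$, $\gamma\le\max(5,4)=5$.
* $T=4$: $v\le1\le7-5$. Round 4, $A$ with capacity $2$ only: $\Delta\le2$, $u\le2$, $\gamma\le\max(2,2)=2$.
* $T=3$: $v\le2\le5-2$. Round 3: $\Delta\le0$, $u\le2$, $\gamma\le\max(-1,2)=2$.
* $T=2$: $v\in[1,3]$ by $A$ (interval $[1,4]$); $v=0\le3-2$. Round 2: $\gamma\le0$.
* $T=1$: $v\in[2,4]$ by $A$; $v\le1$ by $G$.

**$m=7$, $n=14$.** Use $C=(4,5)$ with deficiency $f$, $L=(3,4)$ with deficiency $l$, and $G$. By (5), $C$ excludes $[4-T,\,6-f]$ for $T\le3$, and $L$ excludes $[3-T,\,4-l]$ for $T\le2$. The two quads share pair 4, and the first round uses this: elements given to pair 4 can serve both.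

* $T=6$: $f=l=\gamma=10$; $v=0\le11-10$. Round 6 ($r=1$): $K_C$ and $K_L$ have rank $4$, so $|B\cap\mathrm{cl}(K_C)|,|B\cap\mathrm{cl}(K_L)|\le4$, and we can pick $a\in B$ outside both closures. Then pick $b\in B$ outside $\mathrm{cl}(K_C\cup\{a\})\cup\mathrm{cl}(K_L\cup\{a\})$; at most $5+5<14$ elements are forbidden. Claim $\{a,b\}$ for pair 4; it is independent over $K_C$ and over $K_L$, hence over $P_4$. $B$ has rank $14-6=8$ over $K_C\cup\{a,b\}$, so two elements independent over $K_C\cup\{a,b\}$ can be claimed for pair 5. $B$ has rank $8$ over $K_L\cup\{a,b\}$, hence rank at least $6$ after removing the two elements of pair 5; so two unused elements independent over $K_L\cup\{a,b\}$ can be claimed for pair 3. Each of $K_C$, $K_L$ has gained rank $4$: $f\le6$, $l\le6$. Guard, $u=6$: $\gamma\le\max(7,6)=7$.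
* $T=5$: $v\le1\le9-7$. Round 5: $C$ claims with capacity $4$, $f\le2$; guard, $u\le4$: $\gamma\le\max(4,4)=4$.
* $T=4$: $v\le2\le7-4$. Round 4: $C$ claims with capacity $2$, for pair 4, so $f\le0$ and $u\le2$. Then $L$ claims with capacity $2$, for pair 3: $l\le\max(6-2,2)=4$. Guard, $u\le4$: $\gamma\le\max(1,4)=4$.
* $T=3$: $v\in[1,3]$ by $C$ (interval $[1,6]$); $v=0\le5-4$. Round 3: $L$ claims with capacity $2$, for pair 3: $l\le2$; guard, $u\le2$: $\gamma\le\max(1,2)=2$.
* $T=2$: $v\in[2,4]$ by $C$ (interval $[2,6]$); $v\le1\le3-2$. Round 2, guard only: $\gamma\le0$.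
* $T=1$: $v\in[3,5]$ by $C$ (interval $[3,6]$); $v=2$ by $L$ (interval $[2,2]$); $v\le1$ by $G$.

So $\mathrm{Cov}_T$ holds at all states when $2\le m\le7$.

## 12. Even $n=2m$ with $m\ge8$: a descending family of quads

Write $m=4t+\rho$ with $0\le\rho\le3$, so $t\ge2$. The quads are
$$A_0=(e_0,d_0),\qquad e_0=2t+1,\qquad d_0=\begin{cases}2t+2&\rho\le2,\\2t+3&\rho=3,\end{cases}$$
$$A_j=(2t+1-2j,\ 2t+2-2j)\quad(1\le j\le t-1),\qquad G=(1,2).$$
They are pairwise disjoint, $A_{t-1}=(3,4)$, and $d_0\le m$. Let $\Delta_j(T)$ and $\gamma(T)$ be their deficiencies at state $T$; all equal $2m-4$ at $T=m-1$.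

**The schedule of claims.**

* Early rounds $T=m-1,\dots,2t+2$: in the order $A_0,\ G,\ A_1,\dots,A_{t-1}$.
* Late rounds $T=2t+1,\dots,2$: in the order $A_0$ (only for $T=2t+1$), $A_1,\dots,A_{t-1}$, $G$.
* A quad $A_j$ with $j\ge1$ claims with capacity $4$, and only while both its pairs are kept. $A_0$ has capacity $4$ for $T\ge d_0$, and capacity $2$, for pair $e_0$, for $e_0\le T<d_0$. $G$ makes the guard claim.

The reason for the shape is this. $A_0$ sits near index $m/2$, and with deficiency near $0$ its interval (5) reaches up to about $m$, so it takes care of the largest $v$. As $T$ falls, its lower end $d_0-1-T$ rises, and the quads $A_1,A_2,\dots$, which become pairs of D-pairs one after the other, fill in below. In the early rounds $G$ must cover everything, so it comes second.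

**A trace for $m=8$** ($t=2$, $\rho=0$, $A_0=(5,6)$, $A_1=(3,4)$). All deficiencies start at $12$, at $T=7$, where $v=0\le13-12$.

* Round 7: $\Delta_0\le8$; $\gamma\le\max(9,4)=9$; $\Delta_1\le\max(8,8)=8$. At $T=6$: $v\le1\le11-9$.
* Round 6: $\Delta_0\le4$; $\gamma\le\max(6,4)=6$; $\Delta_1\le\max(4,8)=8$. At $T=5$: $v\le2\le9-6$.
* Round 5: $\Delta_0\le2$ (capacity 2); $\Delta_1\le\max(4,2)=4$; $\gamma\le\max(3,6)=6$. At $T=4$: $A_0$ excludes $[1,6]$; $v=0\le7-6$.
* Round 4: $\Delta_1\le0$; $\gamma\le\max(3,4)=4$. At $T=3$: $A_0$ excludes $[2,6]$; $v\le1\le5-4$.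
* Round 3: $\gamma\le1$. At $T=2$: $A_0$ excludes $[3,6]$, $A_1$ excludes $[1,4]$; $v=0\le3-1$.
* Round 2: $\gamma\le0$. At $T=1$: $A_0$ excludes $[4,6]$, $A_1$ excludes $[2,4]$; $v\le1\le1-0$.

Now the general case. Steps 1–4 bound the deficiencies, Steps 5 and 6 verify $\mathrm{Cov}_T$.

**Step 1: $A_0$ is (nearly) spanning at $T=2t$.** $A_0$ always claims first, so $u=0$ and each claim lowers $\Delta_0$ by its capacity until $0$. There are $m-d_0$ rounds with capacity $4$ and $d_0-e_0$ rounds with capacity $2$, ending with round $2t+1$. Hence
$$\Delta_0(2t)\le\max\bigl(0,\,2m-4-4(m-d_0)-2(d_0-e_0)\bigr)=\max(0,\,2e_0+2d_0-2m-4).$$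
For $\rho\le2$ we have $e_0+d_0=4t+3$, and the second entry is $2-2\rho$; for $\rho=3$ we have $e_0+d_0=4t+4$, and it is $-2$. So the bound is $2$ for $\rho=0$ and $0$ otherwise.

**Step 2: $\gamma$ during the early rounds.** In early rounds $u\le4$ before $G$, so $\gamma(T-1)\le\max(\gamma(T)-3,4)$. Since $\gamma(m-1)=2m-4=3(m-1)-m-1$, induction gives
$$\gamma(T)\le\max(3T-m-1,\,4)\qquad(2t+1\le T\le m-1). \tag{6}$$
Moreover
$$\gamma(2t+1)\le2t+2-\rho. \tag{7}$$
For $\rho\le2$ this is (6), because $3(2t+1)-m-1=2t+2-\rho\ge2t\ge4$. For $\rho=3$, (6) gives $\gamma(2t+2)\le\max(2t+2,4)=2t+2$. In round $2t+2<d_0$ the capacity of $A_0$ is $2$, so $u\le2$ before $G$ and $\gamma(2t+1)\le\max(2t-1,2)=2t-1$.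

**Step 3: the quads $A_j$ become spanning one after the other.** Let $1\le j\le t-1$. In rounds $T=m-1,\dots,d_0$, which are early, $A_0$, $G$ and $A_1,\dots,A_{j-1}$ claim before $A_j$, so $u\le4+4+4(j-1)=4j+4$. Therefore
$$\Delta_j(d_0-1)\le\max\bigl(2m-4-4(m-d_0),\,4j+4\bigr)=4j+4,$$
since $4d_0-2m-4$ equals $4-2\rho$ for $\rho\le2$ and $2$ for $\rho=3$, so it is at most $4$. As $d_0-1\ge2t+1$, monotonicity gives $\Delta_j(2t+1)\le4j+4$. In round $2t+1$ we have $u\le2+4(j-1)$ before $A_j$, and both pairs of $A_j$ are kept, so $\Delta_j(2t)\le\max(4j,\,4j-2)=4j$. We claim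
$$\Delta_j(2t-i)\le4\max(0,\,j-i)\qquad(0\le i\le2t-1). \tag{8}$$
The case $i=0$ is done. Assume (8) for some $i\le2t-2$, for all $j$. In round $2t-i$ the quads $A_l$ with $l\le i$ have $\Delta_l=0$ and claim nothing, and neither $A_0$ nor $G$ precedes the $A_j$. So for $j\ge i+1$ we have $u\le4(j-1-i)$ before $A_j$. Both pairs of $A_j$ are kept, since $2t+2-2j\le2t-2i\le2t-i$. Hence $\Delta_j(2t-i-1)\le\max\bigl(4(j-i)-4,\,4(j-1-i)\bigr)=4(j-i-1)$. For $j\le i$ the deficiency stays $0$. This proves (8). In particular
$$\Delta_j(T)=0\quad\text{for }T\le2t-j, \tag{9}$$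
and $A_j$ claims nothing in rounds $T\le2t-j$.

**Step 4: $\gamma$ during the late rounds.** By (7) and monotonicity, $\gamma(T)\le2t+2-\rho$ for all $T\le2t+1$. Consider round $t+2$; since $t\ge2$, $t+2\le2t$, so $A_0$ does not claim. By (9), $A_j$ can claim only if $t+2>2t-j$, that is, $j>t-2$, so only $A_{t-1}$ may claim before $G$. Thus $u\le4$ and
$$\gamma(t+1)\le\max(2t-1-\rho,\,4)\le2t .$$
In rounds $T\le t+1$ no $A_j$ claims, because $t+1\le2t-j$ for all $j\le t-1$. So $u=0$ before $G$ and $\gamma(T-1)\le\max(\gamma(T)-3,0)$. Hence
$$\gamma(T)\le\max\bigl(0,\,2t-3(t+1-T)\bigr)=\max(0,\,3T-t-3)\qquad(1\le T\le t). \tag{10}$$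

**Step 5: $\mathrm{Cov}_T$ for $2t+1\le T\le m-1$.** Here $G$ handles all $v\le m-T-1$ provided $m-T-1\le2T-1-\gamma(T)$, that is, $\gamma(T)\le3T-m$. This follows from (6), since $3T-m-1\le3T-m$ and $3T-m\ge2t+3-\rho\ge2t\ge4$.

**Step 6: $\mathrm{Cov}_T$ for $1\le T\le2t$.** First, the large $v$. As $e_0=2t+1>T$, by (5) $A_0$ excludes $[\,d_0-1-T,\ e_0+d_0-3-\Delta_0(T)\,]$. By Step 1 the upper end is at least $4t-2,\ 4t,\ 4t,\ 4t+1$ for $\rho=0,1,2,3$, hence at least $m-2\ge m-T-1$.

Let $J=\lfloor(2t-T)/2\rfloor\le t-1$. For $1\le j\le J$ we have $2j\le2t-T$. So $e_j=2t+1-2j>T$, and $\Delta_j(T)=0$ by (9), as $T\le2t-2j\le2t-j$. Thus $A_j$ excludes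
$$[\,2t+1-2j-T,\ 4t-4j\,].$$
The lower ends decrease with $j$, starting from $j=0$. Each interval reaches at least to one less than the lower end of the preceding one:

* $A_1$ against $A_0$ (if $J\ge1$): $4t-4\ge d_0-2-T$ holds because $d_0\le2t+3$ and $2t+T\ge5$.
* $A_{j+1}$ against $A_j$ (if $j\ge1$, $j+1\le J$): $4t-4(j+1)\ge(2t+1-2j-T)-1$ is equivalent to $2t-2j\ge4-T$. From $2(j+1)\le2t-T$ we get $2t-2j\ge T+2\ge4-T$, as $T\ge1$.

Hence every $v\le m-T-1$ that is at least the lower end of the last interval ($A_J$, or $A_0$ if $J=0$) is excluded. Indeed, let $j$ be the smallest index whose lower end is at most $v$. If $j=0$, then $v\le m-T-1$ is at most the upper end for $A_0$. If $j\ge1$, then $v$ is below the lower end of the preceding interval, so it is at most the upper end for $A_j$.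

The last lower end is as follows. If $J\ge1$, it is $2t+1-2J-T$, which is $1$ for $T$ even and $2$ for $T$ odd. The remaining cases, with $J=0$, are $T=2t$ with lower end $d_0-1-2t$, and $T=2t-1$ with lower end $d_0-2t$; these are again $1$ and $2$ if $\rho\le2$, but $2$ and $3$ if $\rho=3$. So the values of $v$ possibly left are

* $T$ even: $v=0$, and also $v=1$ if $\rho=3$, $T=2t$;
* $T$ odd: $v\in\{0,1\}$, and also $v=2$ if $\rho=3$, $T=2t-1$.

By (E2), $G$ handles these if $\gamma(T)\le2T-2$ in general, and, for $\rho=3$, if $\gamma(2t)\le4t-2$ and $\gamma(2t-1)\le4t-5$. We check this with Step 4.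

* $\rho=3$, $T\in\{2t,2t-1\}$: $\gamma(T)\le2t+2-3=2t-1\le4t-5$, as $t\ge2$.
* $t+2\le T\le2t$ otherwise: $\gamma(T)\le2t+2\le2T-2$.
* $T=t+1$ otherwise: $\gamma(T)\le2t=2T-2$.
* $1\le T\le t$ otherwise: $\gamma(T)\le\max(0,3T-t-3)\le2T-2$ by (10), because $3T-t-3\le2T-2$ for $T\le t+1$, and $2T-2\ge0$.

So $\mathrm{Cov}_T$ holds at every state $T=m-1,\dots,1$.

**Step 7: end of the proof.** For even $n=2m$ with $m\ge2$, the first row gives $V(1)$. Since $\mathrm{Cov}_T$ holds at all states $T=m-1,\dots,1$ (Section 11 for $m\le7$, Steps 5 and 6 for $m\ge8$), Proposition 15 carries $V(r)$ up to $r=m$, and Lemma 3 places the last row $m+1$. For $m=1$ the first row gives $V(1)=V(m)$ directly, and Lemma 3 applies. This proves (a) for even $n$. Together with Proposition 7 for odd $n\ge3$, the case $n=1$ from Section 1, and Section 2 for part (b), this proves Theorem 1: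
$$k_{\max}(n)=\lfloor n/2\rfloor+1\qquad\text{for every }n\ge1.\qquad\blacksquare$$
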